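# Wiggly complexes of planar point sets are boundary complexes of simplicial polytopes

Throughout, $P$ is a finite set of at least $3$ points in the plane, $N=|P|$, $H$ is the set of extreme points of $\operatorname{conv}P$, and $h=|H|$. So $h=2$ when $P$ is collinear. An oriented line $\ell$ has a unit direction $u$ and a left normal $n$, which is $u$ turned counterclockwise by $90^\circ$.

## 1. Wiggly arcs, dissections and the complex $\mathcal W_P$

**Definition 1 (wiggly arc).** A wiggly arc of $P$ is given by two points $p\ne q$ of $P$ together with a choice of side (left or right of the oriented segment $[p,q]$) for each point of $P$ in the open segment $(p,q)$. It is realized by a curve from $p$ to $q$ that follows $[p,q]$ and is slightly perturbed to pass on the chosen side of each such point. Arcs are considered up to isotopy in the plane minus $P$. We say that $\alpha$ *passes* $r$ if $r\in P\cap(p,q)$.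

We encode the choices by numbers. Orient the line from $p$ to $q$ and put $y^\alpha=0$ at $p$ and $q$. At a passed point put $y^\alpha=+1$ if $\alpha$ runs to the left of it and $-1$ if it runs to the right. Extend $y^\alpha$ to $[p,q]$, linearly between consecutive points of $P$. Reversing the orientation changes the signs of both $n$ and $y^\alpha$. Every function that is $0$ at both ends and $\pm1$ at the points between comes from a unique arc. Different data give non-isotopic arcs: if $\alpha,\beta$ have the same endpoints and pass $k$ on different sides, the loop $\alpha\beta^{-1}$ has winding number $\pm1$ about $k$, which it would not have if $\alpha$ and $\beta$ were isotopic in the complement of $k$.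

An *edge* is a segment $[a,b]$ with $a\ne b\in P$ and no point of $P$ in its relative interior. An edge is also an arc, with no choices to make. We write $e\in\alpha$ if the edge $e$ is contained in the segment $[p,q]$ of $\alpha$.

*Example.* The running example is $R=\{z_1,z_2,z_3,r\}$ with $z_1=(-1,0)$, $r=(0,0)$, $z_2=(1,0)$, $z_3=(0,1)$. Five of the six pairs have no point between them and give one arc each. The pair $z_1,z_2$ gives two arcs, which we call *over* and *under* according to the side on which they pass $r$. Oriented from left to right, they have $y_r=+1$ and $y_r=-1$.

**Definition 2 (dissection).** A set $S$ of arcs is *non-crossing* if its arcs can be drawn simultaneously with pairwise disjoint interiors. It is *pointed* if, for every $p\in P$, the directions $q-p$ of the arcs of $S$ incident to $p$ ($q$ being the other endpoint) all lie in an open half-plane bounded by a line through $p$. A *wiggly dissection* is a pointed non-crossing set of arcs. Two arcs are *compatible* if they form a dissection.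

*Example.* In $R$, the arcs $[z_1,r]$ and $[r,z_2]$ do not cross, but they leave $r$ in opposite directions, so they are not pointed. The arcs $[z_1,r]$ and *over* are compatible: draw *over* above the segment. The arcs $[r,z_3]$ and *over* cross, because *over* runs above $r$ on its way from $z_1$ to $z_2$, and $[r,z_3]$ starts below it and ends above it. (Lemma 1 below makes this precise.)

**Definition 3 (external arcs).** If $\operatorname{conv}P$ is two-dimensional, there is one external arc for each edge $[p,q]$ of the convex hull, with $p,q$ hull vertices: the arc from $p$ to $q$ passing on the outer side of every point of $P$ in $(p,q)$. If $P$ is collinear with extreme points $p,q$, the external arcs are the two arcs from $p$ to $q$ that pass all interior points on the same side. All other arcs are *internal*. The set of external arcs is $\mathrm{Ext}(P)$; in all cases it has $h$ elements.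

*Example.* $\mathrm{Ext}(R)$ consists of $[z_1,z_3]$, $[z_2,z_3]$ and *under*. The internal arcs are $[z_1,r]$, $[r,z_2]$, $[r,z_3]$ and *over*.

**Definition 4 (wiggly complex).** $\mathcal W_P$ is the simplicial complex whose faces are the wiggly dissections of $P$ minus their external arcs.

*Example.* Among the four internal arcs of $R$ the incompatible pairs are $\{[z_1,r],[r,z_2]\}$ and $\{[r,z_3],\textit{over}\}$. So $\mathcal W_R$ is the $4$-cycle $[z_1,r]$, *over*, $[r,z_2]$, $[r,z_3]$.

Two families deserve a name. If $P$ consists of $n+2$ collinear points, labelled $0,\dots,n+1$ in order, an arc runs monotonically from $i$ to $j>i$ above or below the points between, and pointed means that the left endpoint of one arc is never the right endpoint of another. This complex is written $\mathcal W_n$. If $P$ is in general position, the arcs are straight segments and $\mathcal W_P$ is the complex of pointed non-crossing sets of segments that are not hull edges, called the pseudodissection complex.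

We recall the language of polytopes. A $d$-polytope is *simple* if each vertex lies in exactly $d$ facets; its faces are then simple too. Its polar is *simplicial*, meaning that all proper faces are simplices. The proper faces of the polar, $\emptyset$ included, correspond to the nonempty faces of $Q$ with inclusion reversed. So for $Q$ simple, the boundary complex of the polar has one vertex per facet of $Q$, and its faces are the sets of facets of $Q$ with nonempty intersection. For a square this is a $4$-cycle. A $1$-polytope is a segment, with boundary complex two isolated points, and by convention $\{\emptyset\}$ is the boundary complex of a $0$-polytope. In a simplicial complex $K$ the *link* of a face $F$ is $\{G: G\cap F=\emptyset,\ G\cup F\in K\}$; in a hollow triangle the link of a vertex is two points. A complex is *flag* if all its minimal non-faces have two elements: a $4$-cycle is flag, a hollow triangle is not.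

## 2. Polytopality of $\mathcal W_P$: the conjecture and the theorems

Collinear sets and sets in general position are the two extremes of what a point set can look like, and in both the complex is known to be polytopal. For collinear points, every maximal dissection has exactly $2n-1$ internal arcs and $\mathcal W_n$ is the boundary complex of a simplicial $(2n-1)$-polytope, the polar of the wigglyhedron. In general position, $\mathcal W_P$ is the boundary complex of the polar of the pseudotriangulation polytope of Rote, Santos and Streinu. Neither fact is used below. What happens for sets with some collinearities is the subject of the following conjecture, from Asilata Bapat and Vincent Pilaud, "Wigglyhedra", arXiv:2407.11632 (2024): *for any point set $P$ in the plane, $\mathcal W_P$ is the boundary complex of a simplicial polytope.* We prove it.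

**Theorem A.** For every finite $P\subset\mathbb R^2$ with $|P|\ge3$, $\mathcal W_P$ is the boundary complex of a simplicial polytope, of dimension $2N-3-h$.

**Theorem B.**

1. Every wiggly dissection extends to one with exactly $2N-3$ arcs (external arcs included); every internal arc of a maximal dissection has exactly one flip; the flip graph is the graph of a simple $(2N-3-h)$-polytope.
2. The minimal non-faces of $\mathcal W_P$ are the incompatible pairs of internal arcs and the triples of arcs joining a point $r\in P$ to $q_1,q_2,q_3\in P$ with $r$ in the interior of the triangle $q_1q_2q_3$. Hence $\mathcal W_P$ is flag if and only if no point of $P$ is interior to a triangle spanned by points of $P$.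
3. The explicit vectors $g_\varepsilon(\alpha)$ of Section 5, modulo the span of those of the external arcs, are for all small $\varepsilon>0$ the rays of a complete simplicial fan with face complex $\mathcal W_P$.

In (1), a flip of an internal arc $\alpha$ of a maximal dissection $T$ is a maximal dissection $T'\ne T$ containing $T\setminus\{\alpha\}$, and the flip graph joins maximal dissections related by a flip.

## 3. Point sets with three or four points

We test the dimension $2N-3-h$ by hand. For the vertices of a triangle there are no internal arcs, so $\mathcal W_P=\{\emptyset\}$ and $2\cdot3-3-3=0$. For three collinear points $0,1,2$ the internal arcs are $[0,1]$ and $[1,2]$, which are not pointed at $1$: two isolated vertices, and $6-3-2=1$. For a convex quadrilateral the internal arcs are the two diagonals, which cross: again two isolated vertices, and $8-3-4=1$. For a triangle $z_1z_2z_3$ with one interior point $r$ the internal arcs are the three segments $[r,z_i]$. Any two are compatible, all three are not pointed, so $\mathcal W_P$ is a hollow triangle, and $8-3-3=2$. For $R$ we found a $4$-cycle, and $8-3-3=2$.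

## 4. Length functionals and their collapse on collinear triples

To realize $\mathcal W_P$ as the boundary complex of a polar we want a simple polytope with one inequality per internal arc, so we need a vector for each arc. Let
$$V=(\mathbb R^2)^P/\{\text{infinitesimal rigid motions}\},$$
where the infinitesimal rigid motions are the fields $v_p=t+\omega Jp$, with $J$ the rotation by $90^\circ$, $t\in\mathbb R^2$ and $\omega\in\mathbb R$. They form a $3$-dimensional space, so $\dim V=2N-3$. For $a\ne b\in P$ put
$$\rho_{ab}(v)=\frac{b-a}{|b-a|}\cdot(v_b-v_a).\tag{1}$$
This is the derivative of the length $|b-a|$ when the points move with velocities $v$. It vanishes on rigid motions, so $\rho_{ab}\in V^*$. If $b\in[a,c]$ then $\rho_{ac}=\rho_{ab}+\rho_{bc}$.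

We use one textbook fact, the infinitesimal rigidity of a triangle: if the three functionals of a non-degenerate triangle vanish on $v$, then $v$ agrees on its vertices with a rigid motion. Indeed, after subtracting a translation and a rotation, $v_{z_1}=0$ and $v_{z_2}$ is parallel to $z_2-z_1$. The side $z_1z_2$ gives $v_{z_2}=0$, and then $v_{z_3}$ is orthogonal to two independent vectors.

The first thing to try is to give an arc from $p$ to $q$ the vector $\rho_{pq}$. This passes the small tests in general position. For a triangle with one interior point $r$, the three sides and any two of the $\rho_{rz_i}$ have common kernel $0$ in the $5$-dimensional space $V$: fix the triangle by rigidity; then $v_r$ is orthogonal to two independent directions. So these five functionals are independent. Modulo the sides, the three vectors $\rho_{rz_i}$ live in a plane, any two are independent, and by identity (8) in Section 11 they satisfy a relation with positive coefficients. They are the rays of a complete fan whose complex is the hollow triangle. For a convex quadrilateral, the four sides and one diagonal have common kernel $0$ in the $5$-dimensional $V$ (two triangles glued along an edge), and (7) shows that the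 two diagonals are negative multiples of each other modulo the sides. This is a complete fan in a line.

The attempt breaks at the first collinear triple. In $R$,
$$\rho_{z_1z_2}=\rho_{z_1r}+\rho_{rz_2},$$
and *over* and the external arc *under* get the same vector. Modulo the external arcs, the vector of *over* is zero and the vectors of $[z_1,r]$ and $[r,z_2]$ are opposite, so *over* has no ray. Moving the points into general position does not help either. If $r$ is pushed slightly into the triangle, the complex becomes a hollow triangle with $3$ vertices; if $r$ is pushed slightly out, it becomes the two diagonals of a convex quadrilateral. Neither is the $4$-cycle $\mathcal W_R$: the arcs that separate on either side of $r$ must be kept together. So the points have to stay where they are, and the arcs have to be told apart by a first-order correction.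

## 5. The vectors $g_\varepsilon(\alpha)$

Think of $\alpha$ as a string from $p$ to $q$ that runs through the displaced positions $r+\varepsilon y^\alpha_r n$ of the points it passes. On the piece over an edge $e=[a,b]$ its direction is $u+\varepsilon\frac{y_b^\alpha-y_a^\alpha}{|e|}n$ up to $O(\varepsilon^2)$. So, to first order in $\varepsilon$, the derivative of its length under velocities $v$ (with fixed displacements) is $g_\varepsilon(\alpha)=g_0(\alpha)+\varepsilon g_1(\alpha)$, where
$$g_0(\alpha)(v)=\sum_{e=[a,b]\in\alpha}u\cdot(v_b-v_a)=\rho_{pq}(v),\qquad g_1(\alpha)(v)=\sum_{e=[a,b]\in\alpha}\frac{y^\alpha_b-y^\alpha_a}{|e|}\,n\cdot(v_b-v_a).\tag{2}$$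
We take (2) as the definition, for $\varepsilon\ge0$. Reversing the orientation exchanges $a$ and $b$ and changes the signs of $y$ and $n$, so each term is unchanged. The functional $g_1(\alpha)$ vanishes on translations. On the rotation $v_p=Jp$ we have $n\cdot J(b-a)=|e|$, so it gives $\sum_e(y^\alpha_b-y^\alpha_a)=y_q^\alpha-y_p^\alpha=0$. Hence $g_\varepsilon(\alpha)\in V^*$. For an edge $e$ regarded as an arc, $g_\varepsilon(e)=\rho_e$.

*Check on $R$.* Write $v_{z_i}=(x_i,y_i)$, $v_r=(x_0,y_0)$, $X=x_2-x_1$ and $\mathsf N=2y_0-y_1-y_2$. Then
$$g_\varepsilon(\textit{over})=X+\varepsilon\mathsf N,\qquad g_\varepsilon(\textit{under})=X-\varepsilon\mathsf N,$$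
and $A=g_\varepsilon([z_1,r])=x_0-x_1$, $B=g_\varepsilon([r,z_2])=x_2-x_0$, $C=g_\varepsilon([r,z_3])=y_3-y_0$. Adding $\sqrt2\,\rho_{z_1z_3}=(x_3-x_1)+(y_3-y_1)$ and $\sqrt2\,\rho_{z_2z_3}=-(x_3-x_2)+(y_3-y_2)$ gives $X+2C+\mathsf N$. So modulo the span $E$ of the external vectors, $X\equiv\varepsilon\mathsf N$ and $2C\equiv-(1+\varepsilon)\mathsf N$. Since $A+B=X\equiv\varepsilon \mathsf N$,
$$g_\varepsilon(\textit{over})\equiv 2\varepsilon\mathsf N\equiv2(A+B),\qquad C\equiv-\tfrac{1+\varepsilon}{2\varepsilon}(A+B).$$
The vectors $A,B$ and the three external ones are independent: on the common kernel $X=0$, so by rigidity we may take $v_{z_i}=0$, and then $x_0=0$ and $\mathsf N=2y_0=0$. So $A,B$ are a basis of the plane $V^*/E$, and in cyclic order the rays are $[z_1,r]$, *over*, $[r,z_2]$, $[r,z_3]$: a complete fan whose complex is the $4$-cycle $\mathcal W_R$.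

The plan is as follows. First describe non-crossing sets combinatorially (Section 6). Then show that a vector has at most one expression as a nonnegative combination over a dissection (Sections 7–9); the tool is a piecewise affine function attached to a linear relation between the $g_\varepsilon(\alpha)$, and a maximum principle for it. Then choose right-hand sides $f_\varepsilon(\alpha)$ such that sets of simultaneously tight inequalities are always dissections (Sections 10–12). This gives the polytope when $\operatorname{conv}P$ is a triangle with all other points inside (Section 13). General $P$ is found in a link (Sections 14–15).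

## 6. A combinatorial criterion for non-crossing arcs

The purpose of this section is to replace drawings by three conditions on pairs $(p,q,y)$.

**Lemma 1.** A set $S$ of arcs is non-crossing if and only if the following hold.

- (C1) No two non-collinear segments of arcs of $S$ meet in a point of both relative interiors.
- (C2) If $\alpha\in S$ passes left of $r$ along $\ell$, no arc of $S$ with endpoint $r$ has its other endpoint strictly left of $\ell$; likewise with left and right exchanged.
- (C3) If $\alpha,\beta\in S$ lie on one line and share an edge, then $y^\alpha-y^\beta$ does not take both signs on the common points of $P$.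

If they hold then, for each edge $e$ on an oriented line, the arcs of $S$ containing $e$ are totally ordered by: $\alpha>\beta$ iff $y^\alpha-y^\beta$ is positive at some common point.

For example, $[r,z_3]$ and *over* in $R$ violate (C2). On four collinear points $0,1,2,3$, the two arcs from $0$ to $3$ with $y=(0,1,-1,0)$ and $y=(0,-1,1,0)$ violate (C3).

*Proof.*

**The order.** We show that the relation is a total order when (C3) holds. Let $\alpha\ne\beta$ contain $e$. If they start at different points, the later start is a common point where one of $y^\alpha,y^\beta$ is $0$ and the other $\pm1$. The same holds at the earlier end if they end at different points. If they have the same endpoints, they differ at some passed point. So $y^\alpha-y^\beta\not\equiv0$, and by (C3) exactly one of $\alpha>\beta$, $\beta>\alpha$ holds. It remains to exclude $\alpha>\beta>\gamma>\alpha$. Let $[a,b]\supseteq e$ be the common interval of the three arcs. On its points $y^\alpha\ge y^\beta\ge y^\gamma\ge y^\alpha$, so the three functions agree. The point $a$ is the start of one of the arcs, so all three have $y=0$ there. An arc with $y=0$ at $a$ has $a$ as an endpoint, and since it contains $e$ it starts there. Likewise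 all end at $b$, so the three arcs coincide, a contradiction.

**Sufficiency.** We draw $S$ without crossings. By (C1), distinct edges contained in arcs of $S$ have disjoint relative interiors. Along the middle part of each such edge draw parallel strands, one per arc of $S$ containing it, from left (largest) to right in the above order. Reversing the line changes the order and exchanges left and right, so this is well defined. It remains to connect the strands in a small disc around each $r\in P$.

Suppose some arc passes $r$. By (C1), all arcs passing $r$ lie on one line $\ell$. On both edges of $\ell$ at $r$ the strands come in the order: arcs passing left of $r$, arcs ending at $r$, arcs passing right of $r$, since these have $y_r=1,0,-1$. The arcs passing left contain both edges, and the order does not depend on the edge, so they come in the same order on both; the same holds for those passing right. Join the passing strands by parallel curves to the left, respectively to the right, of $r$, and lead the other strands on $\ell$ straight to $r$. An arc on an edge at $r$ off $\ell$ ends at $r$ by (C1), and by (C2) it lies on a side of $\ell$ on which no arc passes $r$. Lead it straight to $r$. No crossing occurs.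 If no arc passes $r$, all strands go straight to $r$.

**The parity fact.** This is the tool for necessity. Let $a,b,c,d$ be distinct points, $\alpha$ a path from $a$ to $b$ avoiding $c,d$, and $\beta$ a path from $c$ to $d$ avoiding $a,b$. On $\partial[0,1]^2$ the map $(s,t)\mapsto\alpha(s)-\beta(t)$ has no zero, so it has a winding number about $0$. This number is unchanged under homotopies rel endpoints of $\alpha$ in $\mathbb R^2\setminus\{c,d\}$ and of $\beta$ in $\mathbb R^2\setminus\{a,b\}$. It is $0$ if $\alpha\cap\beta=\emptyset$, because the map then extends over the square without zeros. It is $\pm1$ if the paths meet for exactly one $(s,t)$, transversally. So in the latter case such homotopies cannot make them disjoint.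

In what follows we may forget points of $P$ that are not endpoints of the two arcs considered, or keep only some of them: this only allows more isotopies.

**Necessity of (C1).** Let $[p,q]$ and $[p',q']$ violate (C1). The four endpoints are distinct. Since $p',q'$ are not on the line $pq$ and $p,q$ not on the line $p'q'$, each arc is homotopic to its straight segment in the complement of the other's endpoints. The segments cross once, transversally, and the parity fact applies.

**Necessity of (C2).** Let $\alpha$ from $p$ to $q$ pass left of $r$, and let $\beta$ join $r$ to $s$ strictly left of $\ell$. The four endpoints are distinct. Keeping only them, $\alpha$ is homotopic to the path $p\to r+\delta(n+\theta u)\to q$ with small $\delta>0$ and generic small $\theta$. The arc $\beta$ is homotopic to $[r,s]$ in the complement of $\{p,q\}$, because the points of $P$ in $(r,s)$ are strictly left of $\ell$ and hence different from $p,q$. The segment $[r,s]$ starts on the base of the thin triangle $p,\,r+\delta(n+\theta u),\,q$ and leaves it through exactly one of the two other sides, not at the apex. So there is exactly one crossing, transversal, and the parity fact applies.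

**Necessity of (C3).** Put $\ell$ horizontal, oriented to the right. Let $\alpha$ run from $i$ to $j$, $\beta$ from $i'$ to $j'$, put $a=\max(i,i')<b=\min(j,j')$, and let $\operatorname{sg}$ be the sign of $y^\alpha-y^\beta$ at common points. If $i\ne i'$ then $\operatorname{sg}(a)\ne0$; if $j\ne j'$ then $\operatorname{sg}(b)\ne0$. Assume both signs occur.

*Case 1: $i\ne i'$, $j\ne j'$ and $\operatorname{sg}(a)\ne\operatorname{sg}(b)$.* The four endpoints are distinct. Keep only them. Draw the arcs as graphs of small multiples of $y$ at the kept points, linear in between. No kept point lies strictly between $a$ and $b$, so the difference of heights is affine on $[a,b]$ with opposite signs at the ends: one transverse crossing. The parity fact applies.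

*Case 2: not Case 1, and not both $i=i'$, $j=j'$.* By reflection assume $j\ne j'$, so $\operatorname{sg}(b)\ne0$. If $i\ne i'$ then $\operatorname{sg}(a)=\operatorname{sg}(b)$; if $i=i'$ then $\operatorname{sg}(a)=0$. Since both signs occur, some $k$ strictly between $a$ and $b$ has $\operatorname{sg}(k)=-\operatorname{sg}(b)$. Both arcs pass $k$, on different sides; say $\alpha$ above and $\beta$ below, the other case being symmetric. Keep only the endpoints and $k$, place $k$ at $0$, and use the double cover $w\mapsto w^2=z$ branched at $0$. Draw $\alpha,\beta$ as graphs as in Case 1. Over $\operatorname{Re}z>0$ they cross exactly once, transversally, because the difference of heights is positive at $k$, negative at $b$, and affine between. Let $\bar\alpha,\bar\beta$ be the lifts whose parts over $\operatorname{Re}z\ge0$ lie in $|\arg w|\le\pi/4$. Since $\alpha$ passes above $0$, the part of $\bar\alpha$ over $\operatorname{Re}z<0$ lies in $\arg w\in(\pi/4,3\pi/4)$; since $\beta$ passes below, that of $\bar\beta$ lies in $(-3\pi/4,-\pi/4)$. So $\bar\alpha,\bar\beta$ meet exactly once, transversally. Their starts have arguments $\pi/2$ and $-\pi/2$, and their ends are $\sqrt j\ne\sqrt{j'}$ on the positive axis,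 so the four endpoints are distinct, even if $i=i'$. Isotopies of $\alpha,\beta$ lift to homotopies rel endpoints whose interiors avoid all preimages of the endpoints. If $\alpha,\beta$ could be made disjoint in their interiors, then $\bar\alpha,\bar\beta$ could be made disjoint, contradicting the parity fact.

*Case 3: $i=i'$ and $j=j'$.* There are $k,l$ with $\alpha$ above and $\beta$ below $k$, and $\alpha$ below and $\beta$ above $l$. The loop $\alpha\beta^{-1}$ has winding number $-1$ about $k$ and $+1$ about $l$, and isotopies preserve this. If the interiors were disjoint, the loop would be a Jordan curve, whose winding number is the same about all enclosed points. Contradiction. $\square$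

So being non-crossing depends only on pairs of arcs, and only on the data $(p,q,y)$.

**Lemma 2.** If $S$ is a wiggly dissection of $P$, so is $S\cup\mathrm{Ext}(P)$.

*Proof.* The lemma lets us add external arcs freely. Orient the line of an external arc $\epsilon$ so that $\epsilon$ passes left of its intermediate points. If $P$ is not collinear, all of $P$ is then weakly right of that line. For (C1): a segment in $\operatorname{conv}P$ not collinear with a hull edge cannot meet it in a point of both relative interiors, as it would have points on both sides; if $P$ is collinear, (C1) is void. For (C2): if $\epsilon$ passes $r$, in the two-dimensional case no point of $P$ is strictly left, and in the collinear case no arc leaves the line; and the endpoints of $\epsilon$ are extreme, so no arc passes them. For (C3): extreme points are endpoints of every arc containing them, so at common points $y^\epsilon-y^\beta$ is $0$ at extreme points and $1-y^\beta\ge0$ elsewhere. For pointedness: external arcs end only at extreme points, and all directions from an extreme point to other points of $P$ lie in an angle less than $\pi$. $\square$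

## 7. Piecewise affine functions and their jumps

The purpose of this section is a dictionary between linear relations among functionals like (2) and functions that are affine off the edges. Let $\psi(x)=|x|^2/4$, so that $\Delta\psi=1$. For an oriented segment $e=[a,b]$ write an affine function $D$ uniquely as
$$D(x)=-Y(x)+\mu\,n\cdot(x-a),\tag{3}$$
with $Y$ affine and depending only on the coordinate along $e$, and put $Y'=(Y(b)-Y(a))/|e|$. Reversing the orientation and replacing $D$ by $-D$ replaces $Y$ by $-Y$ and preserves $\mu$, $Yn$ and $Y'\,n\cdot(v_b-v_a)$.

*Example.* If $D$ is the difference of two affine pieces (left minus right) that agree along $e$, then $Y=0$. Then $\mu>0$ means that the graph is folded convexly along $e$, and $\mu<0$ concavely.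

**Lemma 3.** Let $\Gamma$ be a finite union of segments meeting only in endpoints, and let $\varphi$ be affine on each component of $\mathbb R^2\setminus\Gamma$ and $0$ on the unbounded one. For each segment $e$ let $D_e=\varphi_L-\varphi_R$ be the difference of the affine functions left and right of $e$, with $\mu_e,Y_e$ as in (3). Then

1. for all assignments $v$ of vectors to the endpoints, $\sum_e\big(\mu_e\,u_e\cdot(v_b-v_a)+Y_e'\,n_e\cdot(v_b-v_a)\big)=0$;
2. $\int\varphi=\sum_e\int_e(\mu_e\psi+Y_e\,\partial_n\psi)\,ds$.

*Proof.* (1) We show that the coefficient of each $v_c$ vanishes. Orient the segments at $c$ outward. Going once around $c$ counterclockwise crosses each of them from right to left, so $\sum D_e=0$. Taking gradients, $\sum(-Y_e'u_e+\mu_en_e)=0$. Rotating by $-90^\circ$ sends $n$ to $u$ and $u$ to $-n$, so $\sum(Y_e'n_e+\mu_eu_e)=0$. Minus this is the coefficient of $v_c$.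

(2) On each bounded face $F$, with outer normal $\nu$, Green's formula gives $\int_F\varphi=\int_F\varphi\,\Delta\psi=\oint(\varphi\,\partial_\nu\psi-\psi\,\partial_\nu\varphi)$, because $\Delta\varphi=0$ there. On $e$, the outer normal of the left face is $-n$ and that of the right face is $n$, so together they contribute $\int_e(-[\varphi]\,\partial_n\psi+\psi\,[\partial_n\varphi])\,ds$ with $[\varphi]=\varphi_L-\varphi_R=-Y_e$ and $[\partial_n\varphi]=\mu_e$. The unbounded face has $\varphi=0$. $\square$

**Definition 5 (system, load).** A *system* $(\mu,Y)$ on $P$ consists of a number $\mu_e$ and an affine function $Y_e$ along $e$ (changing sign with the orientation) for each edge $e$ of $P$. On each oriented line $\ell$ spanned by points of $P$ the functions $Y_e$ must agree at common points, which gives values $Y_\ell(p)$, and they must vanish at the two extreme points of $P\cap\ell$. Its *load* is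
$$\Lambda(\mu,Y)(v)=\sum_{e=[a,b]}\mu_e\,u_e\cdot(v_b-v_a)+Y_e'\,n_e\cdot(v_b-v_a),\qquad v\in(\mathbb R^2)^P.\tag{4}$$

*Example.* For real numbers $\omega_\alpha$, comparing (2) and (4) gives $\sum_\alpha\omega_\alpha g_\varepsilon(\alpha)=\Lambda(\mu,Y)$ with $\mu_e=\sum_{\alpha\ni e}\omega_\alpha$ and $Y_e=\varepsilon\sum_{\alpha\ni e}\omega_\alpha y^\alpha|_e$. This is a system: at a point $p$ of $\ell$, arcs passing $p$ contribute the same to both neighbouring edges, and arcs ending at $p$ contribute $0$.

**Lemma 4.** If $\Lambda(\mu,Y)=0$, define $D_e$ by (3) and let $\Gamma$ be the union of the edges with $D_e\ne0$. There is a compactly supported $\varphi$, affine on each component of $\mathbb R^2\setminus\Gamma$, with $\varphi_L-\varphi_R=D_e$ along each edge $e$.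

*Proof.* **The jumps around a point add up to zero.** Let $p\in P$ and orient its edges outward. The coefficient of $v_p$ in the load vanishes, so $\sum(\mu_eu_e+Y_e'n_e)=0$; rotating by $90^\circ$ gives $\sum(\mu_en_e-Y'_eu_e)=0$, so the affine function $\sum D_e$ has gradient $0$. Its value at $p$ is $-\sum Y_e(p)$. Two opposite edges on a line, oriented outward, contribute opposite values. A single edge on a line contributes $0$, because $p$ is then extreme on that line. So $\sum D_e=0$.

**Construction.** Edges may cross, so we define $\varphi$ by summing jumps along rays. Fix a direction $d$ not parallel to any edge; then no two points of $P$ lie on a line parallel to $d$. For $x$ not on an edge and not on a shadow ray $p-\mathbb R_{>0}d$ with $p\in P$, let $\varphi$ near $x$ be the affine function that is the sum of $\pm D_e$ over the edges hit by $x+\mathbb R_{>0}d$, with sign $+$ if $x$ is left of $e$ and $-$ otherwise. When $x$ crosses $e$, away from other edges and shadow rays, the term of $e$ is present on one side only: $+D_e$ on the left side, or $-D_e$ on the right side. In both cases $\varphi_L-\varphi_R=D_e$. When $x$ crosses the shadow ray of $p$, the edges at $p$ on one side of the line $p+\mathbb Rd$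 are replaced by those on the other side. With outward orientation the two groups enter with opposite signs (turn $d$ to point up: $x$ lies below, so it is right of edges going out to the right and left of edges going out to the left). So the affine function changes by $\pm\sum D_e=0$, the sum being over all edges at $p$. Hence $\varphi$ extends affinely across shadow rays and across edges with $D_e=0$. The finitely many points where several of these walls meet do not disconnect anything, so $\varphi$ is one affine function on each component of $\mathbb R^2\setminus\Gamma$. On the unbounded component it is $0$ far away in direction $d$, hence $0$. $\square$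

## 8. A maximum principle for dissections

The purpose of this section is the mechanism behind uniqueness. Suppose two nonnegative combinations, over dissections $S$ and $T$, are equal; their difference has load $0$ and gives a function $\varphi$. Along edges used only by $S$ the graph of $\varphi$ is folded convexly, along edges used only by $T$ concavely. At a positive maximum the graph must be bent down in all directions by concave folds. But at any point the $T$-folds leave a half-plane free: by pointedness if no arc of $T$ passes the point, by (C1) and (C2) if one does. That will be the contradiction.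

**Proposition 5 (maximum principle).** Let $S,T$ be dissections. Call an edge $S$-covered if some arc of $S$ contains it, and similarly for $T$. Let $(\mu,Y)$ be a system with $\Lambda(\mu,Y)=0$ such that

- (a) $\mu_e\ge0$ and $Y_e=0$ if $e$ is not $T$-covered; $\mu_e\le0$ and $Y_e=0$ if $e$ is not $S$-covered;
- (b) if $Y_\ell(p)>0$ ($\ell$ oriented), some arc of $S$ on $\ell$ passes left of $p$ and some arc of $T$ on $\ell$ passes right of $p$.

Then $\mu=0$ and $Y=0$.

*Proof.* Take $\varphi$ from Lemma 4. The hypotheses are invariant under $(S,T,\mu,Y,\varphi)\to(T,S,-\mu,-Y,-\varphi)$; for (b), reverse $\ell$. So it suffices to prove $\varphi\le0$. Then $\varphi=0$, all $D_e=0$, and $\mu=0$, $Y=0$ by uniqueness in (3).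

**Setup.** Suppose $M=\sup\varphi>0$. Call the components of $\mathbb R^2\setminus\Gamma$ faces. Let $\bar\varphi(x)$ be the maximum at $x$ of the affine pieces of the faces whose closure contains $x$. There are finitely many faces and $\varphi=0$ on the unbounded one, so $X=\{\bar\varphi=M\}$ is nonempty and compact, and $\bar\varphi\le M$ everywhere. Let $p$ be an extreme point of $\operatorname{conv}X$; it belongs to $X$. In each case below we find a segment in $X$ with $p$ in its relative interior, a contradiction.

**Case (i): $p\notin\Gamma$.** Here $\varphi$ is affine near $p$ with a maximum at $p$, so it is constant near $p$.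

**Case (ii): $p\notin P$ lies on exactly one edge $e$ of $\Gamma$.** One of the two affine pieces at $p$ equals $M$ at $p$ and is at most $M$ on $e$ near $p$. Being affine, it equals $M$ on $e$ near $p$.

**Case (iii): $p\notin P$ lies on several edges of $\Gamma$.** By (a), an edge that is neither $S$- nor $T$-covered has $\mu_e=0$, $Y_e=0$, so it is not in $\Gamma$. Distinct edges through $p$ are non-collinear, so by (C1) at most one is $S$-covered and at most one is $T$-covered. Hence exactly two edges $e,f$ of $\Gamma$ pass through $p$, with $e$ only $S$-covered and $f$ only $T$-covered. By (a), $Y_e=Y_f=0$ and $\mu_e\ge0$. So $\varphi$ is continuous near $p$, and along $f$ its slope changes at $p$ by a nonnegative multiple of $\mu_e$: the restriction to $f$ is convex near $p$. Having its maximum at the interior point $p$, it is constant on $f$ near $p$.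

**Case (iv): $p\in P\cap\Gamma$.** No point of $P$ is in the relative interior of an edge, so near $p$ only edges at $p$ matter. Crossing an edge $e$ at $p$ changes the value at $p$ of the affine piece by $\pm Y_e(p)$. If $Y_\ell(p)\ne0$, then by (b), for the suitable orientation of $\ell$, an arc of $S$ on $\ell$ passes $p$; by (C1) for $S$ there is at most one such line $\ell$.

*Choice of a half-plane.* We choose an open half-plane $H_p$ with $p\in\partial H_p$ that contains no $T$-covered edge at $p$ and such that the pieces in $H_p$ near $p$ all have value $M$ at $p$.

If $Y_\ell(p)\ne0$, orient $\ell$ so that $Y_\ell(p)>0$. All pieces left of $\ell$ have one common value at $p$, and all pieces right of $\ell$ another. Since $\varphi_L-\varphi_R=-Y_\ell(p)<0$ at $p$, the right value is larger, so it is $M$. By (b), some arc of $T$ passes right of $p$ along $\ell$. A $T$-covered edge at $p$ going strictly right of $\ell$ would belong to an arc of $T$ passing $p$, against (C1), or ending at $p$, against (C2). Let $H_p$ be the right side of $\ell$.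

If all $Y_\ell(p)=0$, all pieces at $p$ have the same value there, which is $M$. If some arc of $T$ passes $p$ along a line $\ell$, say on the left, let $H_p$ be the left side of $\ell$; by (C1) and (C2) it contains no $T$-covered edge at $p$. If no arc of $T$ passes $p$, the $T$-covered edges at $p$ belong to arcs ending at $p$, so by pointedness their directions lie in an open half-plane bounded by a line through $p$; let $H_p$ be the opposite open half-plane.

*Convexity in $H_p$.* Put $p=0$. By (a), the edges at $p$ inside $H_p$ have $D_e=\mu_e\,n\cdot x$ with $\mu_e\ge0$. So near $p$ in $H_p$ we have $\varphi=M+q$ with $q$ continuous, positively homogeneous, linear on each of finitely many sectors, and $q\le0$. The function $q$ is convex on $H_p$. Indeed, a segment in $H_p$ on a line through $0$ lies on one ray, where $q$ is linear; any other segment meets each separating ray at most once, transversally, and there the slope of $q$ along the segment changes by a nonnegative multiple of $\mu_e$. So $q$ extends continuously to $\overline{H_p}$, and the extension is convex and $\le0$. For $\pm d$ parallel to $\partial H_p$,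
$$q(d)+q(-d)\ge2q(0)=0,$$
so $q(\pm d)=0$. The faces containing the two extreme sectors of $H_p$ have the points $td$, respectively $-td$, in their closure for small $t>0$, with value $M+q(\pm td)=M$ there. So $p\pm td\in X$ for all small $t>0$, and $p$ is interior to a segment in $X$. $\square$

## 9. At most one nonnegative combination over a dissection

The purpose of this section is to show that cones over dissections intersect properly.

**Proposition 6.** For all sufficiently small $\varepsilon>0$: if $S,T$ are dissections and $\sum_{S}t_\alpha g_\varepsilon(\alpha)=\sum_{T}t'_\alpha g_\varepsilon(\alpha)$ with $t,t'\ge0$, then $t=t'$ (as functions on all arcs, extended by $0$). In particular, $\{g_\varepsilon(\alpha)\}_{\alpha\in S}$ is linearly independent for every dissection $S$.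

*Proof.* The last claim follows from the first with $T=S$, by moving the negative terms of a relation to the other side.

**Setup: a limit of counterexamples.** If the first claim fails for arbitrarily small $\varepsilon$ then, as there are finitely many pairs $(S,T)$, there are fixed $S,T$, a sequence $\varepsilon_k\to0$, and $\omega^k=t^k-t'^k$, scaled so that $\max|\omega^k|=1$, with $\sum\omega^k_\alpha g_{\varepsilon_k}(\alpha)=0$ and $\omega^k\to\omega\ne0$. All $\omega^k$, and $\omega$, are $\ge0$ off $T$ and $\le0$ off $S$. So the positive part $\omega^+$ is supported on $S$ and the negative part $\omega^-$ on $T$.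

**Order 0.** We show that the total weight on each edge vanishes. Put $m_e=\sum_{\alpha\ni e}\omega_\alpha$. In the limit, $\Lambda(m,0)=\sum\omega_\alpha g_0(\alpha)=0$. If $e$ is not $T$-covered, all $\omega_\alpha$ with $\alpha\ni e$ are $\ge0$, so $m_e\ge0$; similarly $m_e\le0$ if $e$ is not $S$-covered. So (a) holds for $(m,0)$, and (b) is void. Proposition 5 gives $m=0$.

**Order 1.** We extract the information carried by $g_1$. With $m^k_e=\sum_{\alpha\ni e}\omega_\alpha^k$,
$$-\sum_\alpha\omega_\alpha^kg_1(\alpha)=\sum_e\frac{m_e^k}{\varepsilon_k}\,\rho_e .$$
The right side lies in the cone of all $\sum\mu_e\rho_e$ with $\mu_e\ge0$ if $e$ is not $T$-covered and $\mu_e\le0$ if $e$ is not $S$-covered. This cone is finitely generated, hence closed, so it contains $-\sum\omega_\alpha g_1(\alpha)$. Thus there is such a $\mu$ with $\Lambda(\mu,Y)=0$, where $Y_e=\sum_{\alpha\ni e}\omega_\alpha y^\alpha|_e$. We check the hypotheses of Proposition 5.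

*Hypothesis (a).* If $e$ is not $T$-covered, all $\omega_\alpha$ with $\alpha\ni e$ are $\ge0$ with sum $m_e=0$, so all are $0$ and $Y_e=0$. Likewise if $e$ is not $S$-covered.

*Hypothesis (b).* Let $p$ be a non-extreme point of $P$ on an oriented line $\ell$, with edges $e^-,e^+$ on $\ell$. Let $L_S,R_S$ be the total $\omega^+$ of the arcs on $\ell$ passing left, respectively right, of $p$, and let $c_S^\pm$ be the total $\omega^+$ of the arcs on $\ell$ ending at $p$ and containing $e^\pm$. Define $L_T,R_T,c_T^\pm$ with $\omega^-$. Since $m_{e^\pm}=0$,
$$L_S+R_S+c_S^\pm=L_T+R_T+c_T^\pm .$$
By pointedness $S$ does not contain arcs ending at $p$ in both directions of $\ell$, so $\min(c_S^+,c_S^-)=0$, and likewise for $T$. Taking the minimum over $\pm$ on both sides,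
$$L_S+R_S=L_T+R_T,\qquad c_S^\pm=c_T^\pm.\tag{5}$$
If $Y_\ell(p)=(L_S-R_S)-(L_T-R_T)>0$, then by (5) $L_S-L_T=R_T-R_S>0$. So $L_S>0$ and $R_T>0$, which is (b).

Proposition 5 gives $Y=0$. With (5): $L_S=L_T$, $R_S=R_T$ and $c_S^\pm=c_T^\pm$ at every non-extreme point of every line.

**Conclusion: reconstructing the arcs.** We show that these totals determine the weighted arcs. For an edge $e$ on an oriented line put $M_e=\sum_{\alpha\ni e}\omega_\alpha^+=\sum_{\alpha\ni e}\omega_\alpha^-$. Stack the arcs of $S$ containing $e$ from left to right in the order of Lemma 1, as consecutive half-open intervals of lengths $\omega^+_\alpha$ filling $[0,M_e)$; arcs with $\omega^+_\alpha=0$ get empty intervals. Every $\tau\in[0,M_e)$ lies in the interval of exactly one arc. At a non-extreme point $r$ of the line, with edges $e^\pm$ and $L=L_S$, $R=R_S$ at $r$: on both edges the arcs passing left of $r$ come first, in the same order, and fill $[0,L)$; those passing right come last, in the same order, and fill $[M_{e^\pm}-R,M_{e^\pm})$; the arcs ending at $r$ are in between. So the arc at position $\tau$ of $e^-$ passes left of $r$ and continues at $\tau$ on $e^+$ if $\tau<L$; it passes right of $r$ and continues at $\tau+M_{e^+}-M_{e^-}$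 if $\tau\ge M_{e^-}-R$; otherwise it ends at $r$. The same holds from $e^+$ to $e^-$. At extreme points of the line every arc ends. These rules depend only on $M,L,R$, so they are the same for $T$ with the weights $\omega^-$. Following them in both directions from a position $(e,\tau)$ determines the endpoints and all sides of the arc there. So the arcs of $S$ and of $T$ at each position coincide. If $\omega_\alpha^+>0$, then $\alpha$ occupies an interval of positive length on some edge, so the stack of $T$ contains $\alpha$ with $\omega_\alpha^->0$, which is impossible. The converse is the same. So $\omega=0$, a contradiction. $\square$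

## 10. Heights and uncrossing on a line

We now need right-hand sides $f_\varepsilon(\alpha)$. The natural choice is to weight the length of the string of Section 5 by $\psi$; to first order this is $\int_{[p,q]}\psi\,ds+\varepsilon\int_{[p,q]}y^\alpha\partial_n\psi\,ds$. On a single line this is not enough. Arcs $\alpha,\beta$ violating (C3) can be uncrossed into arcs $\gamma,\delta$ with $g_\varepsilon(\gamma)+g_\varepsilon(\delta)=g_\varepsilon(\alpha)+g_\varepsilon(\beta)$, and the two integrals satisfy the same relation, so nothing forbids $\alpha$ and $\beta$ from being tight together. A combinatorial term must break this tie. The purpose of this section is to find one.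

For arcs $\alpha,\zeta$ on one oriented line let $\chi(\alpha,\zeta)$ be the number of sign changes, ignoring zeros, of $y^\alpha-y^\zeta$ along the points of $P$ common to both. Let
$$\nu(\alpha,\zeta)=[\operatorname{end}(\alpha)=\operatorname{start}(\zeta)]+[\operatorname{end}(\zeta)=\operatorname{start}(\alpha)],\qquad\kappa(\alpha)=\sum_\zeta(\chi+\nu)(\alpha,\zeta)\ge0,$$
where $[\cdot]$ is $1$ if the statement holds and $0$ otherwise, and the sum is over all arcs $\zeta$ on the line of $\alpha$. These are independent of the orientation. So $\kappa(\alpha)$ counts the conflicts of $\alpha$ on its own line.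

*Example.* For three collinear points $0,1,2$, $\chi$ is always $0$, as $y^\alpha-y^\zeta$ is nonzero at most at the middle point. The only $\nu$ equal to $1$ is that of the pair $[0,1],[1,2]$. So $\kappa([0,1])=\kappa([1,2])=1$, and $\kappa=0$ for both arcs from $0$ to $2$.

**Lemma 7.**

1. Let $\alpha,\beta$ violate (C3). Choose common points $k<l$ at which $y^\alpha-y^\beta$ has opposite nonzero signs and such that it is zero at the points strictly between. Let $\gamma$ follow $\alpha$ up to $k$ and $\beta$ from the next point on, and let $\delta$ follow $\beta$ up to $k$ and $\alpha$ from the next point on. These are arcs, $g_\varepsilon(\gamma)+g_\varepsilon(\delta)=g_\varepsilon(\alpha)+g_\varepsilon(\beta)$, and $\kappa(\gamma)+\kappa(\delta)\le\kappa(\alpha)+\kappa(\beta)-1$.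
2. Let $\alpha$ end and $\beta$ start at $r$ on the same oriented line. Let $\gamma^\pm$ be the arc following $\alpha$, passing $r$ with $y_r=\pm1$, then following $\beta$. Then $g_\varepsilon(\gamma^+)+g_\varepsilon(\gamma^-)=2g_\varepsilon(\alpha)+2g_\varepsilon(\beta)$, and $\kappa(\gamma^+)+\kappa(\gamma^-)\le2\kappa(\alpha)+2\kappa(\beta)-1$.

*Proof.* **The linear identities.** In (1), $k$ and $l$ lie on both arcs. So $\gamma$ runs from $\operatorname{start}(\alpha)\le k$ to $\operatorname{end}(\beta)\ge l$, with $y$-value $0$ at its ends and $\pm1$ in between (the next point after $k$ is beyond $\operatorname{start}(\beta)$, and $k$ is before $\operatorname{end}(\alpha)$). Similarly for $\delta$. By (2), $g_\varepsilon$ is a sum over edges of terms affine in the values of $y$ at the ends of the edge. At each edge, and at each of its ends, the same multiset of $y$-values occurs for $\{\gamma,\delta\}$ as for $\{\alpha,\beta\}$; this includes the edge after $k$, which all four arcs contain. This gives the identity in (1). In (2), with zero extensions, $y^{\gamma^\pm}=y^\alpha+y^\beta\pm(\text{hat function at }r)$, and the segment of $\gamma^\pm$ is the union of those of $\alpha,\beta$; adding up gives the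 identity.

**The count in (1).** By reflection assume $y_k^\alpha>y_k^\beta$ and $y_l^\alpha<y_l^\beta$. The multisets of starts and of ends agree for $\{\gamma,\delta\}$ and $\{\alpha,\beta\}$, so the sum of $\nu(\cdot,\zeta)$ is preserved for each $\zeta$. We fix $\zeta$ and compare the $\chi$'s.

*Suppose $k$ or $l$ is not on $\zeta$.* If all points of $\zeta$ are $>k$ then, on $\zeta$, $\gamma$ agrees with $\beta$ and $\delta$ with $\alpha$ (same common points, same $y$). If all points of $\zeta$ are $<l$ then, on $\zeta$, $\gamma$ agrees with $\alpha$ and $\delta$ with $\beta$, because $\alpha$ and $\beta$ agree strictly between $k$ and $l$. As $\zeta$ is an interval missing $k$ or $l$, one of the two occurs. So $\chi(\gamma,\zeta)+\chi(\delta,\zeta)=\chi(\alpha,\zeta)+\chi(\beta,\zeta)$.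

*Suppose $k$ and $l$ are both on $\zeta$.* If $y^\alpha-y^\zeta=y^\beta-y^\zeta$ is nonzero at some point $m$ strictly between $k$ and $l$, the sign changes up to $m$ and from $m$ on add up, and the sums agree. Otherwise both differences vanish strictly between $k$ and $l$. Let $x_\alpha\in\{+,-,\emptyset\}$ be the last nonzero sign of $y^\alpha-y^\zeta$ at common points $\le k$, let $z_\alpha$ be the first nonzero sign at common points $\ge l$ ($\emptyset$ if there is none), and define $x_\beta,z_\beta$ similarly. Sign changes among points $\le k$, and among points $\ge l$, contribute equally to both sums. Put $s(x,z)=1$ if $x,z$ are both nonempty and differ, and $0$ otherwise. We need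
$$s(x_\alpha,z_\beta)+s(x_\beta,z_\alpha)\le s(x_\alpha,z_\alpha)+s(x_\beta,z_\beta).$$
From $y_k^\alpha>y_k^\beta$, comparing with $y_k^\zeta$, we get $x_\alpha=+$ or $x_\beta=-$. From $y_l^\alpha<y_l^\beta$ we get $z_\alpha=-$ or $z_\beta=+$. There are four cases.

- $x_\alpha=+$, $z_\alpha=-$: the right side is $1+s(x_\beta,z_\beta)$. The left side is $2$ only if $z_\beta=-$ and $x_\beta=+$, and then $s(x_\beta,z_\beta)=1$.
- $x_\alpha=+$, $z_\beta=+$: the left side is $s(x_\beta,z_\alpha)$. If it is $1$, then $x_\beta=-$ and $s(x_\beta,z_\beta)=1$, or $z_\alpha=-$ and $s(x_\alpha,z_\alpha)=1$.
- $x_\beta=-$, $z_\alpha=-$: the left side is $s(x_\alpha,z_\beta)$. If it is $1$, then $x_\alpha=+$ and $s(x_\alpha,z_\alpha)=1$, or $z_\beta=+$ and $s(x_\beta,z_\beta)=1$.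
- $x_\beta=-$, $z_\beta=+$: the right side is $1+s(x_\alpha,z_\alpha)$. The left side is $2$ only if $x_\alpha=-$ and $z_\alpha=+$, and then $s(x_\alpha,z_\alpha)=1$.

For $\zeta=\alpha$ we are in the last situation, with $x_\alpha=z_\alpha=\emptyset$, $x_\beta=-$, $z_\beta=+$: the left side is $0$ and the right side is $1$. Hence the total drops by at least $1$.

**The count in (2).** Fix $\zeta$. If $r\notin\zeta$, then $\zeta$ lies on one side of $r$ and $\chi(\gamma^\pm,\zeta)=\chi(\alpha,\zeta)+\chi(\beta,\zeta)$, one of the two terms being $0$.

If $\zeta$ passes $r$ with $y_r^\zeta=\varsigma$, let $A$ be the sign sequence of $y^\alpha-y^\zeta$ before $r$ and $B$ that of $y^\beta-y^\zeta$ after $r$. At $r$ both differences have sign $-\varsigma$. The sequence of $\gamma^{-\varsigma}$ is $(A,-\varsigma,B)$, with exactly $\chi(\alpha,\zeta)+\chi(\beta,\zeta)$ sign changes. That of $\gamma^\varsigma$ is $(A,0,B)$, with no more.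

If $\zeta$ has endpoint $r$, say it starts there, then $\chi(\alpha,\zeta)=0$, and $\chi(\gamma^+,\zeta)+\chi(\gamma^-,\zeta)$ is the number of sign changes of $(+,B)$ plus that of $(-,B)$, which is at most $2\chi(\beta,\zeta)+1$. The case where $\zeta$ ends at $r$ is the same. In all cases
$$\chi(\gamma^+,\zeta)+\chi(\gamma^-,\zeta)\le2\chi(\alpha,\zeta)+2\chi(\beta,\zeta)+[r\text{ is an endpoint of }\zeta].$$
On the other hand $\nu(\gamma^\pm,\zeta)=[\operatorname{end}(\beta)=\operatorname{start}(\zeta)]+[\operatorname{end}(\zeta)=\operatorname{start}(\alpha)]$, while $\nu(\alpha,\zeta)+\nu(\beta,\zeta)$ has in addition the terms $[r=\operatorname{start}(\zeta)]+[\operatorname{end}(\zeta)=r]$. So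
$$\nu(\gamma^+,\zeta)+\nu(\gamma^-,\zeta)=2\nu(\alpha,\zeta)+2\nu(\beta,\zeta)-2[r\text{ is an endpoint of }\zeta].$$
Summing over $\zeta$, where at least $\zeta=\alpha$ has endpoint $r$, gives the claim. $\square$

For $\eta>0$, to be fixed in Section 11, and an arc $\alpha$ from $p$ to $q$, put
$$f_\varepsilon(\alpha)=\int_{[p,q]}\psi\,ds+\varepsilon\Big(\int_{[p,q]}y^\alpha\,\partial_n\psi\,ds-\eta\,\kappa(\alpha)\Big),\tag{6}$$
$$\hat Q_\varepsilon=\{v\in V:\ g_\varepsilon(\alpha)(v)\ge f_\varepsilon(\alpha)\text{ for all arcs }\alpha\}.$$
For $a\ne b\in P$ let $\psi_{ab}=\int_{[a,b]}\psi\,ds$. Like $\rho_{ab}$, it is additive under subdivision of segments. For an edge $e$ we have $g_\varepsilon(e)=\rho_e$ and $f_\varepsilon(e)=\psi_e-\varepsilon\eta\kappa(e)$.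

## 11. Three positive functions

The remaining ways in which a set of arcs can fail to be a dissection are (C1), three arcs that are not pointed, and (C2). For each we write down a positive function $\varphi$ with $I:=\int\varphi>0$ and feed it into Lemma 3. The identities say that the offending arcs can be replaced by others at a gain $I$.

A preliminary remark on pyramids. Let $\varphi$ be the pyramid with apex value $1$ over a convex polygon, with apex point in its interior and $\varphi=0$ outside. Inside the polygon, in coordinates centred at the apex point, $1-\varphi$ is the maximum of the linear functions equal to $1$ on the respective sides. As $\varphi$ is continuous, all $Y=0$. Every side has $\mu>0$, since $\varphi$ is positive inside and zero outside. Every crease from the apex point to a vertex has $\mu<0$, since $\varphi$ is concave there and the two adjacent linear functions differ.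

**Pyramid over a quadrilateral.** Let $[p,q]$ and $[p',q']$ be non-collinear and cross at $x$ interior to both. Let $\varphi$ be the pyramid over the strictly convex quadrilateral $pp'qq'$ with apex point $x$. The coefficient of $v_x$ in Lemma 3(1) vanishes; as the creases lie on two lines through $x$, this gives $\mu_{xp}=\mu_{xq}=:-c<0$ and $\mu_{xp'}=\mu_{xq'}=:-c'<0$. The two terms on $[p,q]$ then add up to $-c\rho_{pq}$. So with $\sigma$ running over the sides, $\mu_\sigma>0$, Lemma 3 says
$$c\rho_{pq}+c'\rho_{p'q'}=\sum_\sigma\mu_\sigma\rho_\sigma,\qquad\sum_\sigma\mu_\sigma\psi_\sigma=c\psi_{pq}+c'\psi_{p'q'}+I.\tag{7}$$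

**Pyramid over a triangle.** Let $r$ be interior to the triangle $q_1q_2q_3$. The pyramid with apex point $r$ gives, with $c_i>0$ and $\mu_\sigma>0$ for the sides $\sigma$,
$$\sum_i c_i\rho_{rq_i}=\sum_\sigma\mu_\sigma\rho_\sigma,\qquad\sum_\sigma\mu_\sigma\psi_\sigma=\sum_ic_i\psi_{rq_i}+I.\tag{8}$$

**Half-pyramid.** Let $r^-,r,r^+$ be consecutive points of $P$ on an oriented line $\ell$, and let $s\in P$ be strictly left of $\ell$. Let $\varphi$ be affine on the triangles $r^-rs$ and $rr^+s$, with value $1$ at $r$ and $0$ at $r^-,r^+,s$, and zero elsewhere. It jumps along $\ell$. Let $\mathsf h$ be the hat function on $[r^-,r^+]$ with peak $1$ at $r$. On $e^-=[r^-,r]$ and $e^+=[r,r^+]$ the right piece is $0$, so $D_e=\varphi_L$ and $Y=-\mathsf h$ there, with some $\mu_{e^\pm}=m_\pm$ of any sign. On the other segments $\varphi$ is continuous, so $Y=0$. We have $\mu_{rs}=-\tau<0$, since along lines parallel to $\ell$ the slope of $\varphi$ drops from $1/|e^-|$ to $-1/|e^+|$ at $rs$. Further $\mu_{r^-s}=\tau_1>0$ and $\mu_{r^+s}=\tau_2>0$, since $\varphi>0$ inside. On $e^-$ we have $Y'=-1/|e^-|$ and on $e^+$ we have $Y'=1/|e^+|$. So with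
$$\mathsf N(v)=\frac1{|e^-|}\,n\cdot(v_r-v_{r^-})-\frac1{|e^+|}\,n\cdot(v_{r^+}-v_r),$$
Lemma 3 gives
$$\mathsf N=m_-\rho_{e^-}+m_+\rho_{e^+}-\tau\rho_{rs}+\tau_1\rho_{r^-s}+\tau_2\rho_{r^+s},\tag{9}$$
$$m_-\psi_{e^-}+m_+\psi_{e^+}-\tau\psi_{rs}+\tau_1\psi_{r^-s}+\tau_2\psi_{r^+s}=I+\int\mathsf h\,\partial_n\psi\,ds.\tag{10}$$

*Check on $R$.* With $r^-=z_1$, $r^+=z_2$, $s=z_3$ one has $\varphi=1+x-y$ and $\varphi=1-x-y$ on the two triangles, so $m_\pm=-1$, $\tau=2$, $\tau_1=\tau_2=\sqrt2$, and (9) reads $\mathsf N=-X-2C+\sqrt2\rho_{z_1z_3}+\sqrt2\rho_{z_2z_3}$. This is the relation found in Section 5.

Fix $\eta>0$ with $2\eta\max\kappa<I$ for each of the finitely many half-pyramids of $P$, for both orientations of $\ell$.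

From here to the end of Section 13 we assume that $\operatorname{conv}P$ is a triangle $z_1z_2z_3$ and all other points of $P$ are in its interior. So $\mathrm{Ext}=\mathrm{Ext}(P)$ consists of the three straight sides.

## 12. Tight sets are dissections

The purpose of this section is to show that the inequalities tight at a point of $\hat Q_\varepsilon$ belong to compatible arcs, as long as the point is not too far out.

**Proposition 8.** For every $C_0$ there are $\varepsilon_0,C>0$ such that for $0<\varepsilon<\varepsilon_0$ and every $v\in\hat Q_\varepsilon$ with $\sum_{\mathrm{Ext}}g_\varepsilon(\alpha)(v)\le C_0$: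

1. $\|v\|\le C$ (fixed norm on $V$);
2. the set of arcs with $g_\varepsilon(\alpha)(v)=f_\varepsilon(\alpha)$ (the tight arcs) is a wiggly dissection.

*Proof.* **Part (1), boundedness.** Otherwise there are $\varepsilon_k\to0$ and such $v_k$ with $\|v_k\|\to\infty$ and $v_k/\|v_k\|\to w$, $\|w\|=1$. The heights are uniformly bounded, so $g_0(\alpha)(w)\ge0$ for all $\alpha$, and $\sum_{\mathrm{Ext}}g_0(\alpha)(w)\le0$. Hence $g_0(\alpha)(w)=0$ on $\mathrm{Ext}$, and by infinitesimal rigidity of the triangle we may take a representative with $w_{z_i}=0$. For another point $p$, an arc joining $z_i$ and $p$ gives $w_p\cdot(p-z_i)\ge0$ for $i=1,2,3$. As $p$ is interior, $\sum\lambda_i(p-z_i)=0$ with $\lambda_i>0$, so all three vanish, and since the $p-z_i$ span the plane, $w_p=0$. Thus $w=0$, a contradiction.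

**Part (2), the list of violations.** A finite set of directions lies in no open half-plane bounded by a line through the origin if and only if $0$ is in its convex hull. By Carathéodory's theorem, taking the fewest points, $0$ is then a positive combination of two opposite directions or of three directions with $0$ interior to their triangle. So by Lemma 1, if the tight set at $v$ is not a dissection, one of the following holds:

- (A) two tight arcs violate (C3);
- (B) two tight arcs end at some $r$ in opposite directions;
- (C) two tight arcs violate (C1);
- (D) three tight arcs join some $r$ to $q_1,q_2,q_3$ with $r$ interior to the triangle $q_1q_2q_3$;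
- (E) two tight arcs violate (C2).

**(A) and (B) never occur.** Take $\gamma,\delta$ or $\gamma^\pm$ from Lemma 7. The terms $\int\psi$ and $\int y\,\partial_n\psi$ of (6) satisfy the same linear relation as $g_\varepsilon$, because the functions $y$ do. The $\kappa$-term gains at least $\varepsilon\eta$. So in (A)
$$f_\varepsilon(\alpha)+f_\varepsilon(\beta)=(g_\varepsilon(\gamma)+g_\varepsilon(\delta))(v)\ge f_\varepsilon(\gamma)+f_\varepsilon(\delta)\ge f_\varepsilon(\alpha)+f_\varepsilon(\beta)+\varepsilon\eta,$$
a contradiction. In (B), $2f_\varepsilon(\alpha)+2f_\varepsilon(\beta)=(g_\varepsilon(\gamma^+)+g_\varepsilon(\gamma^-))(v)\ge f_\varepsilon(\gamma^+)+f_\varepsilon(\gamma^-)\ge2f_\varepsilon(\alpha)+2f_\varepsilon(\beta)+\varepsilon\eta$, again a contradiction.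

**The limit in the other cases.** If (2) fails for arbitrarily small $\varepsilon$, there are $\varepsilon_k\to0$ and $v_k$ as in the statement with the same violating arcs of type (C), (D) or (E), since there are finitely many arcs. By (1) we may assume $v_k\to v_0$. The inequality for each edge passes to the limit, and summing over the edges of $[a,b]$ gives $\rho_{ab}(v_0)\ge\psi_{ab}$ for all $a\ne b\in P$. If a tight arc joins $a$ and $b$, the limit of its equation gives $\rho_{ab}(v_0)=\psi_{ab}$.

**(C) and (D).** In case (C), by (7),
$$c\psi_{pq}+c'\psi_{p'q'}=c\rho_{pq}(v_0)+c'\rho_{p'q'}(v_0)=\sum\mu_\sigma\rho_\sigma(v_0)\ge\sum\mu_\sigma\psi_\sigma=c\psi_{pq}+c'\psi_{p'q'}+I,$$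
a contradiction. In case (D), (8) gives in the same way $\sum c_i\psi_{rq_i}\ge\sum c_i\psi_{rq_i}+I$.

**(E).** Up to orientation, $\alpha$ from $p$ to $q$ passes left of $r$ on $\ell$, and $\beta$ joins $r$ to $s$ strictly left of $\ell$. Here order $0$ alone sees nothing, and we compare orders $0$ and $1$. Let $r^\pm$ be the neighbours of $r$ on $\ell$, and let $\alpha',\alpha''$ be the arcs obtained by cutting $\alpha$ at $r$. Since $y^\alpha=y^{\alpha'}+y^{\alpha''}+\mathsf h$ and $\kappa\ge0$,
$$g_\varepsilon(\alpha)=g_\varepsilon(\alpha')+g_\varepsilon(\alpha'')+\varepsilon\mathsf N,\qquad f_\varepsilon(\alpha)\le f_\varepsilon(\alpha')+f_\varepsilon(\alpha'')+\varepsilon\int\mathsf h\,\partial_n\psi\,ds+2\varepsilon\eta\max\kappa .$$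
At $v_k$ the arc $\alpha$ is tight, and $\alpha',\alpha''$ satisfy their inequalities. Subtracting and dividing by $\varepsilon_k$, $\mathsf N(v_k)\le\int\mathsf h\,\partial_n\psi\,ds+2\eta\max\kappa$, and the same holds for $v_0$. On the other hand, $\rho_{pq}(v_0)=\psi_{pq}$ while every edge $e$ of $[p,q]$ satisfies $\rho_e(v_0)\ge\psi_e$; so $\rho_{e^\pm}(v_0)=\psi_{e^\pm}$. This equality is what makes the unknown signs of $m_\pm$ harmless. Also $\rho_{rs}(v_0)=\psi_{rs}$ and $\rho_{r^\pm s}(v_0)\ge\psi_{r^\pm s}$. By (9) and (10), $\mathsf N(v_0)\ge I+\int\mathsf h\,\partial_n\psi\,ds$. So $I\le2\eta\max\kappa$, contradicting the choice of $\eta$. $\square$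

## 13. The polytope when the hull is a triangle

The purpose of this section is to combine Propositions 6 and 8. Recall linear programming duality with complementary slackness: a linear program that is feasible and bounded attains its optimum, and if $x(v)$ is minimal at $v$ subject to inequalities $g(\cdot)\ge f$, then $x$ is a nonnegative combination of the functionals $g$ tight at $v$.

**Proposition 9.** Under the assumption on $P$, for all small $\varepsilon>0$ the set
$$Q_\varepsilon=\{v\in V:\ g_\varepsilon(\alpha)(v)=f_\varepsilon(\alpha)\ (\alpha\in\mathrm{Ext}),\ g_\varepsilon(\alpha)(v)\ge f_\varepsilon(\alpha)\ (\alpha\text{ internal})\}$$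
is a simple polytope of dimension $2N-6$, and $\mathcal W_P$ is the boundary complex of its polar. More precisely, the nonempty faces of $Q_\varepsilon$ are the sets $F_I$, $I\in\mathcal W_P$, on which the arcs of $I$ are tight; $\dim F_I=2N-6-|I|$, and $F_I\subseteq F_J\iff I\supseteq J$.

*Proof.* **Choice of constants.** Let $\mathrm{id}$ be the field $v_p=p$. Since $n\cdot u=0$, the $g_1$-part vanishes on it and $g_\varepsilon(\alpha)(\mathrm{id})=|q-p|>0$. So there is $\lambda$ with $\lambda\,\mathrm{id}\in\hat Q_\varepsilon$ for all $\varepsilon\le1$. Choose $C_0$ larger than all $\sum_{\alpha\in S}g_\varepsilon(\alpha)(\lambda\,\mathrm{id})+\sum_\alpha|f_\varepsilon(\alpha)|$, with $S$ a dissection, $\varepsilon\le1$, and the second sum over all arcs. Take $\varepsilon\le 1$ so small that Propositions 6 and 8 apply.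

**Every dissection $S\supseteq\mathrm{Ext}$ is contained in the tight set of some $v\in Q_\varepsilon$.** This produces enough faces. Let $x=\sum_{\alpha\in S}g_\varepsilon(\alpha)$ and minimize $x(v)$ over $\hat Q_\varepsilon$. This linear program is feasible and bounded below by $\sum_Sf_\varepsilon$, so there is an optimum $v$. Since $x(v)\le x(\lambda\,\mathrm{id})$,
$$\sum_{\mathrm{Ext}}g_\varepsilon(\alpha)(v)\le x(\lambda\,\mathrm{id})-\sum_{S\setminus\mathrm{Ext}}f_\varepsilon(\alpha)\le C_0,$$
so by Proposition 8 the tight set $T$ of $v$ is a dissection. By duality $x=\sum_Tt'_\beta g_\varepsilon(\beta)$ with $t'\ge0$. So $x$ has two nonnegative expressions, over $S$ with all coefficients $1$ and over $T$ with coefficients $t'$. By Proposition 6, $t'=\mathbf 1_S$, so $S\subseteq T$. As $\mathrm{Ext}\subseteq S\subseteq T$, $v\in Q_\varepsilon$.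

**The tight sets are exactly the faces of $\mathcal W_P$.** $Q_\varepsilon\ne\emptyset$ (take $S=\mathrm{Ext}$, a dissection by Lemma 2). As $Q_\varepsilon\subseteq\hat Q_\varepsilon$ and $\sum_{\mathrm{Ext}}f_\varepsilon\le C_0$, Proposition 8(1) shows that $Q_\varepsilon$ is bounded, hence a polytope. For $v\in Q_\varepsilon$ let $I(v)$ be the set of tight internal arcs. Then $I(v)\cup\mathrm{Ext}$ is a dissection by Proposition 8(2), with linearly independent vectors by Proposition 6. Let $K=\{I:\ I\subseteq I(v)\text{ for some }v\in Q_\varepsilon\}$. Subsets of dissections are dissections, so $K\subseteq\mathcal W_P$. If $I\in\mathcal W_P$, then $I\cup\mathrm{Ext}$ is a dissection by Lemma 2, so $I\in K$ by the previous step. Thus $K=\mathcal W_P$.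

**The face lattice.** Let $I\subseteq I(v)$. By independence there is a direction on which the functionals of $\mathrm{Ext}\cup I$ vanish and those of $I(v)\setminus I$ are positive. A small move from $v$ in that direction gives $v'\in Q_\varepsilon$ with $I(v')=I$. So for $I\in K$ the set $F_I=\{v\in Q_\varepsilon:I\subseteq I(v)\}$ is nonempty. Near $v'$ it is the affine subspace given by the $3+|I|$ independent equations of $\mathrm{Ext}\cup I$, so $\dim F_I=(2N-3)-3-|I|$. Its relative interior is $\{v: I(v)=I\}$: such points are interior in this affine subspace, while at a point with $I(v)\supsetneq I$ some inequality is tight that is strict at $v'$. A nonempty face of $Q_\varepsilon$ is determined by the inequalities tight at a relative interior point $v$, so it is $F_{I(v)}$. Hence the $F_I$, $I\in\mathcal W_P$, are all the nonempty faces, and looking at relative interior points, $F_I\subseteq F_J\iff I\supseteq J$. In particular $\dim Q_\varepsilon=\dim F_\emptyset=2N-6$, the facets are the $F_{\{\alpha\}}$ with $\alpha$ internal, and each vertex $F_I$ has $|I|=2N-6$ and lies in exactly $2N-6$ facets. So $Q_\varepsilon$ is simple, and the boundary complex of its polar is $K=\mathcal W_P$. $\square$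

## 14. Every $\mathcal W_P$ is a link

Now $P$ is arbitrary. Its hull need not be a triangle, and points may lie on hull edges, so Proposition 9 does not apply directly. We put $P$ inside a large triangle and find $\mathcal W_P$ as a link. The construction, up to and including Claim 3, also makes sense for two-point sets $P=\{p,q\}$ with $\mathrm{Ext}(P)=\{[p,q]\}$; this is used in Section 15.

**Construction.** Choose $Z=\{z_1,z_2,z_3\}$ generic such that $P$ is in the interior of the triangle $\operatorname{conv}Z$ and no three points of $P'=P\cup Z$, at least one of them in $Z$, are collinear. The arcs of $P'$ are the arcs of $P$ and the straight segments with an endpoint in $Z$; the latter contain no other point of $P'$. By Lemma 1, a set of arcs of $P$ is a dissection of $P$ if and only if it is one of $P'$. By Lemma 2, $\mathrm{Ext}(P)$ is a dissection. Let $D\supseteq\mathrm{Ext}(P)$ be inclusion-maximal among the dissections of $P'$ that contain $\mathrm{Ext}(P)$ and whose other elements are not arcs of $P$. By Lemma 2 for $P'$ and maximality, $\mathrm{Ext}(P')\subseteq D$.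

*Example.* For $P=\{p,q\}$ the set $D$ consists of $[p,q]$, the three sides of the triangle, and segments from $p$ and $q$ to the $z_i$. We will see that there are three of the latter.

**Claim 1.** If $\sigma=[z,w]$, $z\in Z$, is non-crossing with $\mathrm{Ext}(P)$, then either $w\in Z$ and $\sigma\cap\operatorname{conv}P=\emptyset$, or $w$ is an extreme point of $\operatorname{conv}P$ and $\sigma\cap\operatorname{conv}P=\{w\}$.

*Proof.* The claim says that $\sigma$ cannot interfere with arcs of $P$. If $w\in Z$, $\sigma$ is a side of the triangle. Let $w\in P$. If $P$ is collinear, $\sigma$ is not on its line, so $\sigma\cap\operatorname{conv}P=\{w\}$; if $w$ were not extreme, the external arc passing $w$ on the side of $z$ would violate (C2). Let $\operatorname{conv} P$ be two-dimensional, and $\sigma\cap\operatorname{conv}P=[w',w]$. If $w'\ne w$, then $w'$ is a boundary point of $\operatorname{conv}P$ in the relative interior of $\sigma$, and $w'\notin P$. So $w'$ is in the relative interior of a hull edge, which is not collinear with $\sigma$ by genericity. This violates (C1). So $\sigma\cap\operatorname{conv}P=\{w\}$, and $w$ is a boundary point. If $w$ were in the relative interior of a hull edge, then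 $z$, which is not on the line of that edge, would be strictly on its outer side, as $\sigma$ would otherwise enter $\operatorname{conv}P$ at $w$. The external arc passes $w$ on that side, violating (C2). So $w$ is extreme. $\square$

**Claim 2.** A set $S$ of internal arcs of $P$ is a dissection of $P$ if and only if $S\cup D$ is a dissection of $P'$.

*Proof.* "If" is clear. Let $S$ be a dissection of $P$; so is $S\cup\mathrm{Ext}(P)$. Let $\sigma\in D\setminus\mathrm{Ext}(P)$. By Claim 1 it meets $\operatorname{conv}P$ at most in an extreme point, which is an endpoint of $\sigma$. So it satisfies (C1) with every arc of $P$. It satisfies (C2), as extreme points of $P$ and points of $Z$ are passed by no arc of $P$, and $\sigma$ passes no point. And (C3) is void, as $\sigma$ is not on a line through two points of $P$. So $S\cup D$ is non-crossing. Pointedness at an extreme point $w$ of $P$: the directions of $S$ at $w$ lie in the cone spanned by those of $\mathrm{Ext}(P)\subseteq D$, and $D$ is pointed at $w$. At the other points of $P$ only arcs of $S$ are incident, and at points of $Z$ only arcs of $D$. $\square$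

**The link.** Let $F=D\setminus\mathrm{Ext}(P')$, a face of $\mathcal W_{P'}$. We show that
$$\operatorname{link}_{\mathcal W_{P'}}(F)=\mathcal W_P .$$
By Lemma 2 for $P'$, a set $S$ is in the link if and only if it consists of internal arcs of $P'$ not in $F$ and $S\cup D$ is a dissection of $P'$. By maximality of $D$, an arc $\beta\notin D$ for which $D\cup\{\beta\}$ is a dissection is an arc of $P$, and it is internal since $\mathrm{Ext}(P)\subseteq D$. Conversely, internal arcs of $P$ are internal arcs of $P'$ and are not in $F$. So the link consists of the sets $S$ of internal arcs of $P$ with $S\cup D$ a dissection of $P'$. By Claim 2 this is $\mathcal W_P$.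

**Polytopality.** By Proposition 9 for $P'$, $\mathcal W_{P'}$ is the boundary complex of the polar of a simple polytope $Q$ of dimension $2(N+3)-6=2N$. Let $Q_F$ be its face on which the arcs of $F$ are tight. The nonempty faces of $Q_F$ are the faces of $Q$ given by the $J\in\mathcal W_{P'}$ with $J\supseteq F$. So $Q_F$ is a simple polytope of dimension $2N-|F|$, and the boundary complex of its polar is $\{J\setminus F:\ F\subseteq J\in\mathcal W_{P'}\}=\operatorname{link}(F)=\mathcal W_P$. Hence $\mathcal W_P$ is the boundary complex of a simplicial polytope (of dimension $0$ if $\mathcal W_P=\{\emptyset\}$). For Theorem A only the dimension remains.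

## 15. Counting the arcs outside the hull: $|F|=h+3$

The purpose of this section is to compute $|F|$. The idea is that the part of $D$ outside $\operatorname{conv}P$ sees only $\operatorname{conv}P$, so we may replace $P$ by its extreme points, where everything can be counted.

**Claim 3.** Let $B$ be a set of segments between points of $P'$, each with an endpoint in $Z$. Then $B\cup\mathrm{Ext}(P)$ is a dissection of $P'$ if and only if

- (i) each $\sigma\in B$ is a side of $\operatorname{conv}Z$, or meets $\operatorname{conv}P$ in exactly one point, which is an extreme point of $\operatorname{conv}P$ and an endpoint of $\sigma$;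
- (ii) no two elements of $B$ meet in a point of both relative interiors;
- (iii) at each $w\in H\cup Z$, the directions of the elements of $B$ at $w$, together (if $w\in H$) with the directions of the edges of $\operatorname{conv}P$ at $w$ (of the segment $\operatorname{conv}P$ if $h=2$), lie in an open half-plane.

*Proof.* Necessity: (i) is Claim 1; (ii) is (C1), as distinct elements of $B$ are never collinear by genericity; (iii) is pointedness. Sufficiency: (C1) follows from (i), (ii) and Lemma 2. (C2) holds for pairs involving $B$, since elements of $B$ pass no point and their endpoints, which lie in $H\cup Z$, are passed by no external arc. (C3) is void for such pairs. Pairs of external arcs are covered by Lemma 2. Pointedness at $H\cup Z$ is (iii), and no arc of $B\cup\mathrm{Ext}(P)$ ends elsewhere. $\square$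

**Reduction to $H$.** Conditions (i)–(iii) depend only on $\operatorname{conv}P$, $H$ and $Z$, so they are the same for $P$ and for the point set $H$. Hence, with $B=D\setminus\mathrm{Ext}(P)$, the set $D_H=B\cup\mathrm{Ext}(H)$ is a dissection of $H\cup Z$ that is maximal among those containing $\mathrm{Ext}(H)$ whose other elements are not arcs of $H$. It contains $\mathrm{Ext}(H\cup Z)=\mathrm{Ext}(P')$. By Proposition 9 for $H\cup Z$, all facets of $\mathcal W_{H\cup Z}$ have $2(h+3)-6=2h$ elements.

**The count for $h\ge3$.** The link argument of Section 14 for $H$ shows that $\mathcal W_H$ is the link of $D_H\setminus\mathrm{Ext}(H\cup Z)$ in $\mathcal W_{H\cup Z}$. The points of $H$ are in convex position, where pointedness is automatic, so the facets of $\mathcal W_H$ are the triangulations of a convex $h$-gon, with $h-3$ diagonals. So $|D_H|-3=2h-(h-3)=h+3$. Moreover $|D_H|=|B|+h=|D|$.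

**The count for $h=2$.** The only arc of $H=\{p,q\}$ is $[p,q]\in D_H$, so $D_H$ is an inclusion-maximal dissection of $H\cup Z$. So $|D_H|-3=2h=4$, that is, $|D_H|=7$. Hence $|B|=6$, and as $P$ itself has two external arcs, $|D|=|B|+2=8$ and $|D|-3=5=h+3$. (The six elements of $B$ are the three sides and the three further segments announced in the example of Section 14.)

Thus $|F|=|D|-3=h+3$ in all cases, and the polytope has dimension $2N-(h+3)=2N-3-h$. This proves Theorem A. $\blacksquare$

## 16. Flips, minimal non-faces and the complete fan

**Proof of Theorem B(1).** The boundary complex of a simplicial $d$-polytope is pure, with facets of $d=2N-3-h$ vertices. By Lemma 2, maximal dissections contain the $h$ external arcs, so they have $d+h=2N-3$ arcs, and every dissection is contained in one. For $d\ge1$ every ridge is in exactly two facets, so each internal arc of a maximal dissection has exactly one flip, and the flip graph is the graph of the polar simple $d$-polytope. For $d=0$ there are no internal arcs and nothing to prove.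

**Proof of Theorem B(2).** By Lemma 1 and Carathéodory's theorem, as in the proof of Proposition 8, a set of internal arcs that is not a dissection contains an incompatible pair, or three arcs from some $r$ to $q_1,q_2,q_3$ with $r$ interior to the triangle $q_1q_2q_3$. A single arc is always a dissection, so incompatible pairs are minimal non-faces. A triple as described is not pointed, hence a non-face. It consists of internal arcs, since $r$ is interior to $\operatorname{conv}P$ and therefore is not an endpoint of an external arc. Its pairs are compatible: two of its segments lie on distinct lines through $r$ and meet only at $r$, so (C1) and (C3) hold; neither arc passes $r$, and neither passes an endpoint of the other, so (C2) holds; two non-opposite directions are pointed. So it is a minimal non-face. Such a triple of arcs exists for each $r\in P$ interior to a triangle with vertices $q_1,q_2,q_3\in P$, which gives the flag criterion.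

**Proof of Theorem B(3).** Let $\varepsilon$ be small as in Proposition 6, which holds for all $P$, and let $E=\operatorname{span}\{g_\varepsilon(\alpha):\alpha\in\mathrm{Ext}(P)\}$. The external vectors are independent, so $\dim V^*/E=2N-3-h=:d$.

*The cones form a simplicial fan.* Let $S,T$ be faces of $\mathcal W_P$ and $\sum_St_\alpha g_\varepsilon(\alpha)\equiv\sum_Tt'_\alpha g_\varepsilon(\alpha)\pmod E$ with $t,t'\ge0$. Adding suitable nonnegative combinations of the external vectors to both sides gives an equality of nonnegative combinations over the dissections $S\cup\mathrm{Ext}(P)$ and $T\cup\mathrm{Ext}(P)$. By Proposition 6, $t=t'$. So a vector in the cones of both $S$ and $T$ lies in the cone of $S\cap T$. Also $S\cup\mathrm{Ext}(P)$ has independent vectors, so those of $S$ are independent modulo $E$. Hence the cones of the faces of $\mathcal W_P$ form a simplicial fan in $V^*/E\cong\mathbb R^d$ with face complex $\mathcal W_P$.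

*The fan is complete.* By Theorem A, $|\mathcal W_P|\cong S^{d-1}$. Sending a point $\sum t_\alpha\alpha$ of $|\mathcal W_P|$ to $\sum t_\alpha g_\varepsilon(\alpha)$ modulo $E$ and projecting radially gives a continuous map $|\mathcal W_P|\to S^{d-1}$. It is injective: if two images differ by a positive factor, the coefficients do too, by the uniqueness just shown, and both sum to $1$. For $d\ge2$ its image is open by invariance of domain, and compact, in the connected space $S^{d-1}$, so the map is surjective. For $d=1$ an injection from two points to two points is surjective, and for $d=0$ there is nothing to show. So the fan is complete. $\blacksquare$
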